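\title{Disjoint integral Lagrangian tori in symplectic polydisks}

\begin{abstract}
A Lagrangian torus in $\mathbb{R}^4$ is integral if every disk with boundary on it has integer symplectic area. We show by explicit formulas that the polydisk $P(a,b)$ contains three pairwise disjoint integral Lagrangian tori whenever $a>1$ and $b>2$, and in particular that $P(2,b)$ does for $2<b<3$, where at most two such tori can be products of plane curves. The third torus is swept out by a loop of area $1$ that is slightly too wide for the annulus it should occupy and that moves up and down to avoid its neighbors. The same construction gives $2mk-\min(m,k)$ pairwise disjoint integral Lagrangian tori in $P(a,b)$ for $a>m$, $b>k$.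
\end{abstract}

\section{The question and the results}

Let $\mathbb{C}^2=\mathbb{R}^4$, with $z_i=x_i+\sqrt{-1}\,y_i$, carry the standard symplectic form $\omega_0=dx_1\wedge dy_1+dx_2\wedge dy_2$. An embedded $2$-torus $L\subset\mathbb{R}^4$ is \emph{Lagrangian} if $\omega_0|_L=0$. Since $\mathbb{R}^4$ is contractible, taking the boundary of a disk gives an isomorphism $\pi_2(\mathbb{R}^4,L)\cong\pi_1(L)=H_1(L;\mathbb{Z})$. The \emph{area homomorphism} of a Lagrangian torus $L$ is the map $H_1(L;\mathbb{Z})\to\mathbb{R}$ that sends the class of a disk $u\colon (D^2,\partial D^2)\to(\mathbb{R}^4,L)$ to its symplectic area $\int_{D^2}u^*\omega_0$, and $L$ is \emph{integral} if this homomorphism takes only integer values. For $a,b>0$ the symplectic polydisk is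
\[
P(a,b)=\{(z_1,z_2)\in\mathbb{C}^2 : \pi|z_1|^2<a,\ \pi|z_2|^2<b\},
\]
the product of two open disks of areas $a$ and $b$.

How many pairwise disjoint integral Lagrangian tori fit into $P(a,b)$? Without the word ``integral'' the question is empty: the tori
\[
L(x,y)=\{\pi|z_1|^2=x,\ \pi|z_2|^2=y\},\qquad 0<x<a,\quad 0<y<b,
\]
are Lagrangian, pairwise disjoint, and uncountably many. The two obvious disks on $L(x,y)$ have areas $x$ and $y$ and their boundaries generate $H_1$, so $L(x,y)$ is integral exactly when $(x,y)$ is a lattice point of the open rectangle $(0,a)\times(0,b)$. For $P(2,b)$ with $2<b<3$ there are two lattice points, $(1,1)$ and $(1,2)$. The following question comes from the paper of Hind and Kerman \cite{HK}.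

\medskip
\noindent\textbf{Question.} \emph{Suppose $2<b<3$. Are there three pairwise disjoint integral Lagrangian tori in $P(2,b)$?}
\medskip

One would guess not. For curves in a disk the lattice count is sharp, and it remains sharp in $P(2,b)$ among all products of two plane curves (Proposition~\ref{prop:plane} and Corollary~\ref{cor:product}). Nevertheless the answer is yes.

\begin{theorem}\label{thm:three}
Let $a>1$ and $b>2$. Then $P(a,b)$ contains three pairwise disjoint integral Lagrangian tori. In particular, $P(2,b)$ does for every $2<b<3$.
\end{theorem}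

The construction extends to larger polydisks, and the new tori can be made to avoid the lattice tori themselves.

\begin{theorem}\label{thm:many}
Let $m,k\ge1$ be integers, $a>m$ and $b>k$. There are $m(k-1)$ integral Lagrangian tori in $P(a,b)$ which are pairwise disjoint and disjoint from all $L(j,r)$, $1\le j\le m$, $1\le r\le k$. Hence $P(a,b)$ contains $m(2k-1)$ pairwise disjoint integral Lagrangian tori and, by exchanging the factors, it contains
\[
\max\{m(2k-1),\,k(2m-1)\}=2mk-\min(m,k)
\]
of them. For $m=1$, $k=2$: for all $a>1$, $b>2$ there is an integral Lagrangian torus in $P(a,b)$ disjoint from $L(1,1)\cup L(1,2)$.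
\end{theorem}

These are existence statements; we claim no upper bound on the number of integral Lagrangian tori. Theorem~\ref{thm:three} is contained in the case $m=1$, $k=2$ of Theorem~\ref{thm:many}. We prove it first and separately, in Section~\ref{sec:three}, because it is the smallest case in which the method is visible and because there all three tori have closed formulas.

\section{Periods, plane curves and product tori}\label{sec:product}

On $\{z_1z_2\neq0\}$ we use the coordinates
\[
R=\pi|z_1|^2,\qquad \varphi=\tfrac{1}{2\pi}\arg z_1,\qquad \rho=\pi|z_2|^2,\qquad \theta=\tfrac{1}{2\pi}\arg z_2 ,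
\]
which identify this set with $(0,\infty)\times\mathbb{R}/\mathbb{Z}\times(0,\infty)\times\mathbb{R}/\mathbb{Z}$; the polydisk meets it in $\{R<a,\ \rho<b\}$. The $1$-form $\lambda=\frac12\sum_i(x_i\,dy_i-y_i\,dx_i)$ is smooth on all of $\mathbb{C}^2$ and satisfies $d\lambda=\omega_0$. Since $\frac12(x\,dy-y\,dx)=\frac12|z|^2\,d\arg z$, we have
\[
\lambda=R\,d\varphi+\rho\,d\theta,\qquad \omega_0=dR\wedge d\varphi+d\rho\wedge d\theta .
\]
In particular $(\rho,\theta)$ are area-preserving coordinates on the punctured $z_2$-plane, and likewise $(R,\varphi)$ on the punctured $z_1$-plane. The form $\lambda$ reduces both conditions in the definition of an integral Lagrangian torus to a computation on the torus.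

\begin{lemma}\label{lem:periods}
An embedded torus $L\subset\mathbb{C}^2$ is Lagrangian if and only if $\lambda|_L$ is closed. In that case $L$ is integral if and only if the integrals of $\lambda$ over two loops generating $H_1(L;\mathbb{Z})$ are integers.
\end{lemma}

\begin{proof}
The first statement is the identity $d(\lambda|_L)=\omega_0|_L$. By Stokes' theorem the area of a disk $u$ with boundary on $L$ is the integral of $\lambda$ over the boundary loop $u|_{\partial D^2}$. So the area homomorphism is $[\gamma]\mapsto\oint_\gamma\lambda$, and it is integer valued if and only if it is so on generators.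
\end{proof}

We call the two integrals in the lemma the \emph{periods} of $L$. If $\alpha,\beta\subset\mathbb{C}$ are smooth embedded closed curves, then $\lambda$ restricts on the \emph{product torus} $\alpha\times\beta$ to a sum of two forms pulled back from the curves. This sum is closed, and by Green's theorem its periods are, up to sign, the areas enclosed by $\alpha$ and $\beta$. Call a curve \emph{integral} if it encloses an integer area; then $\alpha\times\beta$ is integral if and only if both curves are. The product tori used below are
\[
G(f,r)=\{R=f(\varphi),\ \rho=r\},\qquad f\colon\mathbb{R}/\mathbb{Z}\to(0,\infty)\ \text{smooth},\quad r>0 .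
\]
In the coordinates $(\varphi,\theta)$ on $G(f,r)$ we have $\lambda=f(\varphi)\,d\varphi+r\,d\theta$, so the periods are $\int_0^1f\,d\varphi$ and $r$. For constant $f=j$ this is $L(j,r)$.

In the plane, integrality limits the number of disjoint curves exactly as the concentric circles suggest.

\begin{proposition}\label{prop:plane}
If an open disk of area $b$ contains $N$ pairwise disjoint integral curves, then $N<b$.
\end{proposition}

\begin{proof}
Let $D_1,\dots,D_N$ be the compact regions bounded by the curves. Since the curves are disjoint, any two of the $D_i$ are disjoint or one lies in the interior of the other. Let $A_i$ be $D_i$ with all smaller $D_l\subset D_i$ removed. The $A_i$ are pairwise disjoint. The area of $A_i$ is that of $D_i$ minus the areas of the maximal $D_l$ inside it, hence an integer, and it is positive because $A_i$ contains an inner collar of the $i$-th curve. So $N$ is at most the area of $\bigcup_i D_i$, a compact subset of the open disk, and this area is less than $b$.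
\end{proof}

\begin{corollary}\label{cor:product}
For $2<b<3$, at most two integral product tori in $P(2,b)$ are pairwise disjoint.
\end{corollary}

\begin{proof}
Let $\alpha_i\times\beta_i$, $1\le i\le N$, be such tori. By Proposition~\ref{prop:plane}, any two integral curves in the open disk of area $2$ intersect, so $\alpha_i\cap\alpha_l\ne\emptyset$. Since $(\alpha_i\times\beta_i)\cap(\alpha_l\times\beta_l)=(\alpha_i\cap\alpha_l)\times(\beta_i\cap\beta_l)$, the curves $\beta_i$ are pairwise disjoint, and $N<b<3$.
\end{proof}

The corollary is not used later, but its proof shows what to change. First, the obstruction is borderline. A third curve between the circles $\rho=1$ and $\rho=2$ would be a loop of area $1$ in an open annulus of area exactly $1$; it does not fit, but it fits as soon as the annulus is widened by any amount. Second, two product tori can meet only over the points of $\alpha_i\cap\alpha_l$. Suppose that the first factors $\alpha_1,\alpha_2$ of the tori over $\rho=1$ and $\rho=2$ and the first factor $\alpha$ of the third torus have no common point. Then over $\alpha\cap\alpha_1$ the loop has to avoid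 only the circle $\rho=1$, over $\alpha\cap\alpha_2$ only the circle $\rho=2$, and it never has to avoid both at once. A loop that is slightly too wide can do this if it is allowed to move as the point of $\alpha$ moves. The resulting torus is no longer a product, and the first task is to keep it Lagrangian.

\section{A moving loop of area one}\label{sec:shear}

We first fix the loop. Cutting the widened annulus $\{1-\mu<\rho<2+\mu\}$ along the ray $\theta=0$ gives a rectangle of area $1+2\mu$.

\begin{lemma}\label{lem:loop}
For every $0<\mu<1$ there is a smooth embedding $s\mapsto(\rho_0(s),\theta_0(s))$ of $\mathbb{R}/\mathbb{Z}$ into $\mathbb{R}^2$ with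
\begin{equation}\label{eq:loop}
1-\mu<\rho_0<2+\mu,\qquad 0<\theta_0<1,\qquad \oint\rho_0\,d\theta_0=1 .
\end{equation}
\end{lemma}

\begin{proof}
Put $v=\frac{2\rho-3}{1+2\mu}$ and $w=2\theta-1$, so that the rectangle is the square $\{|v|<1,\ |w|<1\}$ and $d\rho\,d\theta=\frac{1+2\mu}{4}\,dv\,dw$. The curve $C_n=\{v^{2n}+w^{2n}=1\}$ is smooth, because the gradient of $v^{2n}+w^{2n}$ vanishes only at the origin; it meets every ray from the origin once, so it is an embedded circle; and it lies in the closed square. It encloses the square $\{|v|,|w|< 2^{-1/(2n)}\}$, whose area in the $(\rho,\theta)$-plane is $(1+2\mu)2^{-1/n}$. For large $n$ this exceeds $1$, so for some $0<c<1$ the rescaled curve $cC_n$ encloses area exactly $1$, and it lies in the open square. Oriented counterclockwise in the $(\rho,\theta)$-plane, it satisfies $\oint\rho\,d\theta=1$ by Green's theorem.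
\end{proof}

We denote this loop by $\Gamma_\mu$. Note that $\theta_0$ is a real-valued function on the circle, not only an $\mathbb{R}/\mathbb{Z}$-valued one: the loop does not wind around the origin of the $z_2$-plane.

Now let the loop be translated in the $\rho$-direction by an amount $\tau(\varphi)$ that depends on the angle in the first factor. To see what this costs, allow an unknown correction $g$ in the $R$-coordinate and consider
\[
R=f(\varphi)+g(\varphi,s),\qquad \rho=\rho_0(s)+\tau(\varphi),\qquad \theta=\theta_0(s).
\]
Then $dR\wedge d\varphi=-g_s\,d\varphi\wedge ds$ and $d\rho\wedge d\theta=\tau'(\varphi)\theta_0'(s)\,d\varphi\wedge ds$. The torus is Lagrangian if and only if $g_s=\tau'\theta_0'$, that is, $g=\tau'(\varphi)\theta_0(s)$ up to a function of $\varphi$, which can be absorbed into $f$. So the correction is forced, and it is a function on the torus because $\theta_0$ is real-valued. For a loop winding around the origin, such as a circle $\rho=r$, we have $\oint\theta_0'\,ds\neq0$, and $\oint g_s\,ds=0$ forces $\tau'=0$: such a loop cannot be moved in this way, since translating it would change the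 area it encloses.

For smooth $f,\tau\colon\mathbb{R}/\mathbb{Z}\to\mathbb{R}$ we therefore define $K(f,\tau)$, depending also on $\mu$ through $\Gamma_\mu$, as the image of the map that sends $(\varphi,s)\in(\mathbb{R}/\mathbb{Z})^2$ to the point with angle $\varphi$ and
\begin{equation}\label{eq:K}
R=f(\varphi)+\tau'(\varphi)\,\theta_0(s),\qquad \rho=\rho_0(s)+\tau(\varphi),\qquad \theta=\theta_0(s)\bmod 1 .
\end{equation}

\begin{lemma}\label{lem:K}
Assume that $R>0$ and $\rho>0$ in \eqref{eq:K} for all $(\varphi,s)$. Then $K(f,\tau)$ is an embedded Lagrangian torus with periods $\int_0^1f\,d\varphi$ and $1$, and each of its points satisfies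
\begin{equation}\label{eq:box}
|R-f(\varphi)|\le|\tau'(\varphi)|,\qquad 1-\mu+\tau(\varphi)<\rho<2+\mu+\tau(\varphi).
\end{equation}
\end{lemma}

\begin{proof}
The bounds \eqref{eq:box} follow from \eqref{eq:loop}. Let $M=\mathbb{R}\times\mathbb{R}/\mathbb{Z}\times\mathbb{R}\times(0,1)$. The torus $\{(f(\varphi),\varphi,\rho_0(s),\theta_0(s))\}$ is a product of two embedded circles in $M$. The shear
\[
(R,\varphi,\rho,\theta)\longmapsto(R+\tau'(\varphi)\theta,\ \varphi,\ \rho+\tau(\varphi),\ \theta)
\]
is a diffeomorphism of $M$, with inverse obtained by replacing $\tau$ with $-\tau$, and it maps this torus onto the set \eqref{eq:K}. By assumption that set lies in $\{R>0,\ \rho>0\}\subset M$, which the coordinates identify with an open subset of $\mathbb{C}^2$. So $K(f,\tau)$ is embedded. Pulling $\lambda$ back by \eqref{eq:K} gives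
\[
(f+\tau'\theta_0)\,d\varphi+(\rho_0+\tau)\,d\theta_0=f(\varphi)\,d\varphi+\rho_0(s)\,d\theta_0(s)+d\big(\tau(\varphi)\,\theta_0(s)\big).
\]
The first two terms are closed, as each depends on one variable only, and the third is exact, as $\tau\theta_0$ is a function on the torus. Thus $\lambda|_{K(f,\tau)}$ is closed, and its integrals over the circles $\{s=\mathrm{const}\}$ and $\{\varphi=\mathrm{const}\}$ are $\int_0^1f\,d\varphi$ and $\oint\rho_0\,d\theta_0=1$. Lemma~\ref{lem:periods} applies.
\end{proof}

The periods do not depend on $\tau$, so the loop may be moved freely; the only price is the error $|\tau'|$ in the $R$-coordinate. This price can be made negligible. The loop sticks out of the annulus $\{1<\rho<2\}$ by less than $\mu$ on each side, so it has to be moved only by an amount of order $\mu$, and the error in $R$ is then of order $\mu$ as well. The curves in the first factor are chosen before $\mu$, so the gaps between them do not shrink with $\mu$.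

\section{Three tori}\label{sec:three}

In the first factor take the curves $R=1+\delta\cos2\pi\varphi$ over $\rho=1$, $R=1+\delta\sin2\pi\varphi$ over $\rho=2$, and $R=1$ for the moving loop. Each encloses area $1$, and no point lies on all three, since cosine and sine have no common zero. The first curve crosses $R=1$ at $\varphi=\frac14,\frac34$, where the loop must be pushed up; the second crosses it at $\varphi=0,\frac12$, where the loop must be pushed down. The simplest function that does this with amplitude larger than $\mu$ is $\tau=-2\mu\cos4\pi\varphi$; see Figure~\ref{fig:three}.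

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8]
\fill[gray!25] (0,4.05) rectangle (1,4.95);
\draw[thick] plot[domain=0:1,samples=80] (\x,{4.5+0.9*cos(360*\x)});
\draw[thick,dashed] plot[domain=0:1,samples=80] (\x,{4.5+0.9*sin(360*\x)});
\draw[gray] (0,4.5) -- (1,4.5);
\node[left] at (0,4.5) {$R=1$};
\node[right] at (1,5.4) {$G_1$};
\node[right] at (1,4.5) {$G_2$};
\fill[gray!25] plot[domain=0:1,samples=80] (\x,{0.45-0.3*cos(720*\x)}) -- plot[domain=1:0,samples=80] (\x,{2.55-0.3*cos(720*\x)}) -- cycle;
\draw[thick] (0,0.6) node[left] {$\rho=1$} -- (1,0.6) node[right] {$G_1$};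
\draw[thick,dashed] (0,2.4) node[left] {$\rho=2$} -- (1,2.4) node[right] {$G_2$};
\draw[dotted] (0,-0.1) node[below] {$0$} -- (0,5.5);
\draw[dotted] (0.25,-0.1) node[below] {$\frac14$} -- (0.25,5.5);
\draw[dotted] (0.5,-0.1) node[below] {$\frac12$} -- (0.5,5.5);
\draw[dotted] (0.75,-0.1) node[below] {$\frac34$} -- (0.75,5.5);
\draw[dotted] (1,-0.1) node[below] {$\varphi=1$} -- (1,5.5);
\end{tikzpicture}
\caption{The coordinates $R$ (top) and $\rho$ (bottom) as functions of $\varphi$ on the product tori $G_1$ (solid) and $G_2$ (dashed); not to scale. The torus $K$ has $R$ and $\rho$ in the gray bands. For each $\varphi$ at which the solid curve lies inside the upper band, the solid line lies below the lower band; for each $\varphi$ at which the dashed curve lies inside the upper band, the dashed line lies above the lower band. Hence $K$ meets neither $G_1$ nor $G_2$.}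
\label{fig:three}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Since $a>1$, there is $0<\delta<1$ with $1+\delta<a$. Since $b>2$, there is then $\mu>0$ with
\[
16\pi\mu<\delta,\qquad 2+3\mu<b ;
\]
note that $3\mu<1$. Put $\tau(\varphi)=-2\mu\cos4\pi\varphi$, so that $|\tau|\le2\mu$ and $|\tau'|\le8\pi\mu<\delta/2$, and let
\[
G_1=G(1+\delta\cos2\pi\varphi,\,1),\qquad G_2=G(1+\delta\sin2\pi\varphi,\,2),\qquad K=K(1,\tau).
\]

On $G_1$ and $G_2$ we have $0<1-\delta\le R\le1+\delta<a$ and $\rho\in\{1,2\}$, and the periods are $(1,1)$ and $(1,2)$. In the formulas \eqref{eq:K} for $K$ we have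
\[
|R-1|<\delta/2,\qquad 0<1-3\mu<\rho<2+3\mu<b,
\]
so Lemma~\ref{lem:K} applies and $K$ has periods $(1,1)$. All three are integral Lagrangian tori in $P(a,b)$.

The tori $G_1$ and $G_2$ are disjoint because $\rho=1$ on one and $\rho=2$ on the other.

At a point of $G_1\cap K$, the bound \eqref{eq:box} with $\rho=1$ gives $\tau(\varphi)<\mu$, that is, $\cos4\pi\varphi>-\frac12$. As $\cos4\pi\varphi=2\cos^22\pi\varphi-1$, this means $|\cos2\pi\varphi|>\frac12$, so $|R-1|>\delta/2$ on $G_1$ at this angle. This contradicts $|R-1|<\delta/2$ on $K$.

At a point of $G_2\cap K$, the bound \eqref{eq:box} with $\rho=2$ gives $\tau(\varphi)>-\mu$, that is, $\cos4\pi\varphi<\frac12$. As $\cos4\pi\varphi=1-2\sin^22\pi\varphi$, this means $|\sin2\pi\varphi|>\frac12$, so $|R-1|>\delta/2$ on $G_2$ at this angle, with the same contradiction.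
\end{proof}

With $a=2$ and $2<b<3$ this answers the Question. One may take $\delta=\frac12$ and any positive $\mu<\min\{\frac{1}{32\pi},\frac{b-2}{3}\}$.

\begin{remark}\label{rem:triple}
The perturbation of the curves in the first factor cannot be dropped from this construction. Let $2<b<3$ and let $K(1,\tau)\subset P(a,b)$ with any $\tau$. At a critical point $\varphi_0$ of $\tau$, which exists because the circle is compact, all points of $K(1,\tau)$ with angle $\varphi_0$ have $R=1$, and their $z_2$-coordinates form a translate of $\Gamma_\mu$ in the $\rho$-direction, an integral curve. By Proposition~\ref{prop:plane} this curve meets one of the circles $\rho=1$, $\rho=2$. So $K(1,\tau)$ meets $L(1,1)\cup L(1,2)$.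
\end{remark}

\section{Many tori}\label{sec:many}

We prove Theorem~\ref{thm:many}. For $k=1$ there are no new tori to construct, so let $k\ge2$. The plan is to place, for each $j$, a sheared torus $K_{j,r}$ between consecutive levels $\rho=r$ and $\rho=r+1$. Two points are new. For $k\ge3$ the tori $K_{j,r}$ and $K_{j,r+1}$ both reach the level $\rho=r+1$, so they have to avoid each other as well as the product torus at that level. And the construction avoids perturbed product tori $G_{j,r}$, whereas the theorem asks for the round tori $L(j,r)$; a symplectomorphism repairs this at the end.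

\subsection{Curves without triple points}

Since $a>m$, we can choose $0<\delta<\frac14$ with $m+2\delta<a$. We need $2k-1$ functions of mean zero, no three of which agree at any angle. Choose distinct $t_1,\dots,t_k,u_1,\dots,u_{k-1}\in\mathbb{R}/\mathbb{Z}$ and put
\[
p_r(\varphi)=\delta\cos2\pi(\varphi-t_r)\quad(1\le r\le k),\qquad q_r(\varphi)=\delta\cos2\pi(\varphi-u_r)\quad(1\le r\le k-1).
\]
For $t\ne t'$ in $\mathbb{R}/\mathbb{Z}$, the equation $\cos2\pi(\varphi-t)=\cos2\pi(\varphi-t')$ holds if and only if $\varphi-t\equiv-(\varphi-t')$, that is, $2\varphi\equiv t+t'\pmod 1$. So two of the functions agree at exactly two angles. Three of them, with phases $t,t',t''$, never agree at the same angle, since $t+t'\equiv2\varphi\equiv t+t''$ would give $t'=t''$.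

The function $p_r$ will describe the product torus at level $r$, and $q_r$ the sheared torus between the levels $r$ and $r+1$. The lower neighbors of the latter have the functions $p_r$ and $q_{r-1}$, the upper neighbors $p_{r+1}$ and $q_{r+1}$. The loop has to be pushed up where $q_r$ crosses a lower neighbor and down where it crosses an upper neighbor. For $1\le r\le k-1$ we therefore set
\[
Z_r^-=\{q_r=p_r\}\cup\{q_r=q_{r-1}\},\qquad Z_r^+=\{q_r=p_{r+1}\}\cup\{q_r=q_{r+1}\},
\]
where here and below conditions involving $q_0$ or $q_k$ are omitted. These sets are finite, and $Z_r^-\cap Z_r^+=\emptyset$, because at a common point $q_r$, a lower neighbor and an upper neighbor would agree. This is the one place where the absence of triple points is used. Take smooth functions $\beta_r^\pm\colon\mathbb{R}/\mathbb{Z}\to[0,1]$ with disjoint supports and with $\beta_r^\pm=1$ on an open neighborhood $N_r^\pm$ of $Z_r^\pm$, and let $T_r=2\beta_r^--2\beta_r^+$. Then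
\[
|T_r|\le2,\qquad T_r=2\ \text{on } N_r^-,\qquad T_r=-2\ \text{on } N_r^+ .
\]
The complements of $N_r^\pm$ are compact and contain no point of $Z_r^\pm$, so there is $\eta>0$ such that for all $r$
\begin{equation}\label{eq:eta}
|q_r-p_r|,\ |q_r-q_{r-1}|\ge\eta\ \text{ off } N_r^-,\qquad |q_r-p_{r+1}|,\ |q_r-q_{r+1}|\ge\eta\ \text{ off } N_r^+ .
\end{equation}
Only now, using $b>k$, we choose $0<\mu<\frac1{10}$ with
\[
k+3\mu<b,\qquad \varepsilon:=\mu\max_{r,\varphi}|T_r'(\varphi)|<\tfrac12\min(\eta,\delta),
\]
and define, for $1\le j\le m$,
\[
G_{j,r}=G(j+p_r,\,r)\quad(1\le r\le k),\qquad K_{j,r}=K(j+q_r,\ r-1+\mu T_r)\quad(1\le r\le k-1).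
\]

\subsection{The perturbed configuration}

\begin{proposition}\label{prop:config}
The $mk$ tori $G_{j,r}$ and the $m(k-1)$ tori $K_{j,r}$ are pairwise disjoint integral Lagrangian tori in $P(a,b)$.
\end{proposition}

\begin{proof}
By \eqref{eq:loop}, the formulas \eqref{eq:K} for $K_{j,r}$ satisfy
\begin{equation}\label{eq:boxr}
|R-j-q_r(\varphi)|\le\varepsilon,\qquad r-\mu+\mu T_r(\varphi)<\rho<r+1+\mu+\mu T_r(\varphi).
\end{equation}
Three consequences of the second bound will be used:
\begin{equation}\label{eq:levels}
r-3\mu<\rho<r+1+3\mu\ \text{ always},\qquad \rho>r+\mu\ \text{ if }\varphi\in N_r^-,\qquad \rho<r+1-\mu\ \text{ if }\varphi\in N_r^+ .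
\end{equation}
On all tori with first index $j$ we have $|R-j|\le\delta+\varepsilon<2\delta<\frac12$, so $0<R<m+2\delta<a$. On $K_{j,r}$ we have $0<r-3\mu<\rho<k+3\mu<b$, and on $G_{j,r}$ we have $\rho=r\le k<b$. So Lemma~\ref{lem:K} applies and all tori lie in $P(a,b)$. Since $p_r$ and $q_r$ have mean zero, the periods are $(j,r)$ for $G_{j,r}$ and $(j,1)$ for $K_{j,r}$.

Tori with different $j$ are disjoint because $|R-j|<\frac12$. Fix $j$. Tori that are not neighbors are separated by $\rho$ alone: $G_{j,r}\cap G_{j,r'}=\emptyset$ for $r\ne r'$; $K_{j,r}\cap G_{j,r'}=\emptyset$ for $r'\notin\{r,r+1\}$, because $3\mu<1$ and so the interval $(r-3\mu,\,r+1+3\mu)$ contains no integer other than $r$ and $r+1$; and $K_{j,r}\cap K_{j,r'}=\emptyset$ for $r'\ge r+2$, because $r+1+3\mu<r+2-3\mu$. For the three kinds of neighbors, suppose there is a common point, with coordinates $(R,\varphi,\rho,\theta)$.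

\emph{$K_{j,r}$ and $G_{j,r}$.} Here $\rho=r$, so $\varphi\notin N_r^-$ by \eqref{eq:levels}. Also $R=j+p_r(\varphi)$, so $|p_r-q_r|\le\varepsilon<\eta$ at $\varphi$ by \eqref{eq:boxr}. This contradicts \eqref{eq:eta}.

\emph{$K_{j,r}$ and $G_{j,r+1}$.} Here $\rho=r+1$, so $\varphi\notin N_r^+$ by \eqref{eq:levels}. Also $R=j+p_{r+1}(\varphi)$, so $|p_{r+1}-q_r|\le\varepsilon<\eta$ at $\varphi$. This contradicts \eqref{eq:eta}.

\emph{$K_{j,r}$ and $K_{j,r+1}$.} If $\varphi\in N_r^+\cap N_{r+1}^-$, then \eqref{eq:levels} gives $\rho<r+1-\mu$ from the first torus and $\rho>r+1+\mu$ from the second, which is impossible. So $\varphi\notin N_r^+$ or $\varphi\notin N_{r+1}^-$, and in either case \eqref{eq:eta} gives $|q_r-q_{r+1}|\ge\eta$ at $\varphi$. But $R-j$ is within $\varepsilon$ of both $q_r(\varphi)$ and $q_{r+1}(\varphi)$, so $|q_r-q_{r+1}|\le2\varepsilon<\eta$, a contradiction.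
\end{proof}

\subsection{Straightening the product tori}

It remains to find one symplectomorphism that carries every $L(j,r)$ to $G_{j,r}$. Recall that a smooth compactly supported function $F$ on $\mathbb{C}^2$ determines a vector field $X$ by $\iota_X\omega_0=-dF$; that its flow exists for all times, since $X$ has compact support; and that the flow preserves $\omega_0$, since $\mathcal{L}_X\omega_0=d\iota_X\omega_0+\iota_Xd\omega_0=0$ by Cartan's formula. Comparing
\[
\iota_X\omega_0=X_R\,d\varphi-X_\varphi\,dR+X_\rho\,d\theta-X_\theta\,d\rho
\]
with $-dF$ gives the components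
\begin{equation}\label{eq:ham}
X_R=-F_\varphi,\qquad X_\varphi=F_R,\qquad X_\rho=-F_\theta,\qquad X_\theta=F_\rho .
\end{equation}
So a function of $\varphi$ alone with derivative $-p_r$ moves $R$ with speed $p_r(\varphi)$ and fixes the other coordinates. Such a function exists on the circle because $p_r$ has mean zero. The required motion differs from level to level, but the levels $\rho=r$ are disjoint, so the functions can be combined by cutoffs in $\rho$. A cutoff in $R$ makes the support compact and keeps it away from the axis $z_1=0$, where $\varphi$ is undefined.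

\begin{lemma}\label{lem:straight}
There is a symplectomorphism $\psi$ of $\mathbb{C}^2$, equal to the identity outside a compact subset of $P(a,b)$, with $\psi(L(j,r))=G_{j,r}$ for $1\le j\le m$, $1\le r\le k$.
\end{lemma}

\begin{proof}
Let $\kappa\colon(0,a)\to[0,1]$ be smooth with compact support and equal to $1$ near $[1-\delta,m+\delta]$. Let $\chi_1,\dots,\chi_k\colon(0,b)\to[0,1]$ be smooth with disjoint compact supports and $\chi_r=1$ near $r$. The function
\[
F=-\sum_{r=1}^k\chi_r(\rho)\,\kappa(R)\,\frac{\delta}{2\pi}\sin2\pi(\varphi-t_r)
\]
has compact support in $P(a,b)\cap\{z_1z_2\ne0\}$ and extends by zero to a smooth function on $\mathbb{C}^2$. Let $\psi$ be the time-one map of the flow of $X$. Near $S_r=\{\rho=r,\ 1-\delta\le R\le m+\delta\}$ we have $F=-\frac{\delta}{2\pi}\sin2\pi(\varphi-t_r)$, so \eqref{eq:ham} gives $X_R=p_r(\varphi)$ and $X_\varphi=X_\rho=X_\theta=0$ on $S_r$. For fixed $\varphi,\theta$ the path $t\mapsto(j+t\,p_r(\varphi),\varphi,r,\theta)$, $0\le t\le1$, stays in $S_r$ because $|p_r|\le\delta$, and its velocity is $X$. By uniqueness of solutions it is the flow line, so $\psi(j,\varphi,r,\theta)=(j+p_r(\varphi),\varphi,r,\theta)$.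 As $(\varphi,\theta)$ varies, these points fill $G_{j,r}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $k\ge2$ and let $\psi$ be as in Lemma~\ref{lem:straight}. It is a bijection that fixes the complement of $P(a,b)$ pointwise, so it maps $P(a,b)$ onto itself. By Proposition~\ref{prop:config} the $m(k-1)$ tori $\psi^{-1}(K_{j,r})$ lie in $P(a,b)$, are pairwise disjoint, and are disjoint from all $\psi^{-1}(G_{j',r'})=L(j',r')$. They are Lagrangian because $\psi^*\omega_0=\omega_0$. They are integral because, for a disk $u$ with boundary on $\psi^{-1}(K_{j,r})$, the disk $\psi\circ u$ has boundary on $K_{j,r}$ and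
\[
\int_{D^2}u^*\omega_0=\int_{D^2}(\psi\circ u)^*\omega_0\in\mathbb{Z}.
\]
This proves the first statement, which is empty for $k=1$; the last statement is its case $m=1$, $k=2$.

For every $k\ge1$, the $mk$ tori $L(j,r)$ are pairwise disjoint integral Lagrangian tori in $P(a,b)$, and together with the new ones they number $mk+m(k-1)=m(2k-1)$. The map $(z_1,z_2)\mapsto(z_2,z_1)$ preserves $\omega_0$, hence areas of disks, and takes $P(b,a)$ to $P(a,b)$. Applying the count to $P(b,a)$ with the roles of $m$ and $k$ exchanged gives $k(2m-1)$ tori in $P(a,b)$. The larger of $2mk-m$ and $2mk-k$ is $2mk-\min(m,k)$.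
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK}
Richard K. Hind, Ely Kerman, \emph{Packing Lagrangian tori}, arXiv:2109.01772 (2021).

\end{thebibliography}
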